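\title{Norm domination between inner derivations does not imply inclusion of their ranges}

\begin{abstract}
For a bounded operator $a$ on a complex Hilbert space $H$ let $d_a(x)=ax-xa$. A question of Magajna asks whether an inequality $\|d_b(x)\|\le\kappa\|d_a(x)\|$, valid for all bounded operators $x$, forces the range of $d_b$ to be contained in the range of $d_a$. We show that on every infinite-dimensional $H$ it does not, even when $a,b$ are trace class, $b^2=0$, and $b$ is a norm limit of polynomials in $a$. The converse implication fails in the same way. The reason is that inclusion of ranges is the same inequality with the trace norm in place of the operator norm, and a projection onto the diagonal in a skew basis can tell these two norms apart. We also show that the inequality does imply the inclusion when the two norms are comparable on the trace class operators commuting with $a$.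
\end{abstract}

\section{The question and the answer}

Let $H$ be a complex Hilbert space, $\mathrm B(H)$ the algebra of bounded operators on $H$ with the operator norm $\|\cdot\|$, and, for $a\in \mathrm B(H)$, let $d_a:\mathrm B(H)\to \mathrm B(H)$ be the inner derivation $d_a(x)=ax-xa$. For $a,b\in \mathrm B(H)$ consider the two conditions
\begin{itemize}
\item[(N)] there is a constant $\kappa$ with $\|d_b(x)\|\le\kappa\|d_a(x)\|$ for all $x\in \mathrm B(H)$;
\item[(I)] $d_b(\mathrm B(H))\subseteq d_a(\mathrm B(H))$.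
\end{itemize}
Magajna \cite{Magajna} asks whether (N) implies (I).

The kernel of $d_a$ is the commutant $\{a\}'$, and $\|d_a(x)\|$ measures how far $x$ is from commuting with $a$. Thus (N) says that whatever almost commutes with $a$ almost commutes with $b$, with linear control; in particular $\{a\}'\subseteq\{b\}'$. Formally, (N) says that $d_b=\varphi\circ d_a$ for a bounded linear map $\varphi$ on the range of $d_a$, while (I) says that $d_b=d_a\circ\psi$ for some linear map $\psi$ on $\mathrm B(H)$. The question is whether divisibility of $d_b$ by $d_a$ on one side implies divisibility on the other.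

There are reasons to guess that it does. If $b=a^n$ with $n\ge1$, then
\[
d_{a^n}(x)=\sum_{j=0}^{n-1}a^j\,d_a(x)\,a^{n-1-j}=d_a\Bigl(\sum_{j=0}^{n-1}a^j x\,a^{n-1-j}\Bigr),
\]
where the first equality telescopes. The first formula gives (N) and the second gives (I), so both hold whenever $b$ is a polynomial in $a$. If $\dim H<\infty$, then (N) and (I) are equivalent (Corollary~\ref{cor:dichotomy}). Nevertheless the answer is no, and there are counterexamples in which $b$ is a norm limit of polynomials in $a$.

\begin{theorem}\label{thm:main}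
On every infinite-dimensional $H$ there are $a,b\in \mathrm B(H)$ satisfying \textup{(N)} but not \textup{(I)}. One can take $a,b$ trace class, $b^2=0$, and $b$ in the norm-closed algebra generated by $a$ and $1$.
\end{theorem}

\begin{theorem}\label{thm:converse}
On every infinite-dimensional $H$ there are $a,b\in \mathrm B(H)$, with the same extra properties, satisfying \textup{(I)} but not \textup{(N)}.
\end{theorem}

Let $\mathrm T(H)$ be the space of trace class operators, with its norm $\|\cdot\|_1$. The implication does hold when few trace class operators commute with~$a$.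

\begin{theorem}\label{thm:positive}
Suppose that \textup{(N)} holds with the constant $\kappa$ and that there is $M\ge0$ with $\|c\|_1\le M\|c\|$ for all $c\in\{a\}'\cap \mathrm T(H)$. Then
\[
\|d_b(t)\|_1\le(1+2M)\kappa\,\|d_a(t)\|_1\qquad\text{for all }t\in \mathrm T(H),
\]
and \textup{(I)} holds. In particular \textup{(N)} implies \textup{(I)} whenever $\dim(\{a\}'\cap \mathrm T(H))<\infty$.
\end{theorem}

\begin{corollary}\label{cor:dichotomy}
The implication \textup{(N)}$\Rightarrow$\textup{(I)} holds for all $a,b\in \mathrm B(H)$ if and only if $\dim H<\infty$. The same is true of \textup{(I)}$\Rightarrow$\textup{(N)}.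
\end{corollary}

The plan is as follows. By duality, (I) is the inequality in (N) with the trace norm in place of the operator norm (Section~\ref{sec:duality}). In finite dimensions the two inequalities hold or fail together, but the best constants in them may differ by a factor that grows with the dimension. Sections~\ref{sec:skew} and~\ref{sec:blocks} produce pairs of matrices for which this happens, and Section~\ref{sec:gluing} forms the direct sum of infinitely many of them without losing the good inequality. Section~\ref{sec:proofs} proves the first two theorems, Section~\ref{sec:positive} proves Theorem~\ref{thm:positive} and the corollary, and Section~\ref{sec:complete} shows that even the amplified form of (N) does not imply (I).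

\section{Range inclusion is a trace norm inequality}\label{sec:duality}

Write $\|\cdot\|_\infty=\|\cdot\|$, $\mathrm B_\infty(H)=\mathrm B(H)$ and $\mathrm B_1(H)=\mathrm T(H)$, and let $\mathrm K(H)$ be the space of compact operators. We use the following standard facts, with $p\in\{1,\infty\}$.
\begin{itemize}
\item $\|uxv\|_p\le\|u\|\,\|x\|_p\,\|v\|$ and $\|x\|\le\|x\|_1$; a rank-one operator satisfies $\|\xi\zeta^*\|_p=\|\xi\|\,\|\zeta\|$, where $\xi\zeta^*$ maps $v$ to $\langle v,\zeta\rangle\xi$.
\item $|\mathrm{tr}(tx)|\le\|t\|_1\|x\|$, and through $(t,x)\mapsto\mathrm{tr}(tx)$ one has $\mathrm K(H)^*=\mathrm T(H)$ and $\mathrm T(H)^*=\mathrm B(H)$ isometrically.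
\item The $p$-norm of a block-diagonal operator with finitely many blocks is the maximum ($p=\infty$) or the sum ($p=1$) of the $p$-norms of its blocks. Passing from an operator $x$ to its block-diagonal part does not increase the $p$-norm: if the projections onto the blocks are $Q_j$, with $\sum_jQ_j=1$, this part is the average of $uxu^*$ over the unitaries $u=\sum_j\pm Q_j$.
\item For $t\in \mathrm T(H)$ and $x\in \mathrm B(H)$,
\begin{equation}\label{eq:skewadjoint}
\mathrm{tr}(d_a(t)\,x)=-\mathrm{tr}(t\,d_a(x)),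
\end{equation}
since $\mathrm{tr}(atx)=\mathrm{tr}(txa)$.
\end{itemize}

\begin{lemma}\label{lem:duality}
Condition \textup{(I)} holds if and only if there is a constant $C$ with
\[
\|d_b(t)\|_1\le C\,\|d_a(t)\|_1\qquad\text{for all }t\in \mathrm T(H).
\]
\end{lemma}

\begin{proof}
Assume (I). Define a linear map $S:\mathrm B(H)\to \mathrm B(H)/\ker d_a$ by $Sx=[y]$, where $d_a(y)=d_b(x)$; such a $y$ exists by (I), and its class is unique. The graph of $S$ is closed: if $x_n\to x$ and $Sx_n\to[y]$, then $d_b(x_n)\to d_b(x)$, and also $d_b(x_n)\to d_a(y)$ because $d_a$ induces a continuous map on the quotient; so $d_a(y)=d_b(x)$, that is, $Sx=[y]$. By the closed graph theorem $S$ is bounded. Hence there is $C$ such that every $x$ with $\|x\|\le1$ admits $y$ with $d_a(y)=d_b(x)$ and $\|y\|\le C$. By \eqref{eq:skewadjoint},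
\[
|\mathrm{tr}(d_b(t)x)|=|\mathrm{tr}(t\,d_b(x))|=|\mathrm{tr}(t\,d_a(y))|=|\mathrm{tr}(d_a(t)y)|\le C\|d_a(t)\|_1 ,
\]
and the supremum over $\|x\|\le1$ gives the inequality.

Conversely, assume the inequality and fix $x\in \mathrm B(H)$. The functional $d_a(t)\mapsto\mathrm{tr}(d_b(t)x)$ on the subspace $d_a(\mathrm T(H))$ of $\mathrm T(H)$ is well defined and bounded by $C\|x\|$. By the Hahn--Banach theorem and $\mathrm T(H)^*=\mathrm B(H)$ there is $y\in \mathrm B(H)$ with $\mathrm{tr}(d_b(t)x)=\mathrm{tr}(d_a(t)y)$ for all $t\in \mathrm T(H)$. By \eqref{eq:skewadjoint}, $\mathrm{tr}(t\,d_b(x))=\mathrm{tr}(t\,d_a(y))$ for all $t$, so $d_b(x)=d_a(y)$.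
\end{proof}

The question now reads: \emph{if $d_a$ dominates $d_b$ in the operator norm on $\mathrm B(H)$, does it dominate $d_b$ in the trace norm on $\mathrm T(H)$?}

\section{The idea: diagonal parts in a skew basis}\label{sec:skew}

We first look for a natural linear map on matrices whose norms with respect to $\|\cdot\|$ and $\|\cdot\|_1$ are very different. The map $\Delta:M_k\to M_k$ that keeps the diagonal and erases the rest will not do: it is contractive in both norms. But if the basis is made skew, the symmetry breaks. For an invertible self-adjoint $W\in M_k$ put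
\begin{equation}\label{eq:phi}
\Phi_W(z)=W\,\Delta(W^{-1}zW^{-1})\,W=\sum_{i=1}^k\langle zW^{-1}e_i,W^{-1}e_i\rangle\,(We_i)(We_i)^*,
\end{equation}
where $e_1,\dots,e_k$ is the standard basis of $\mathbb C^k$. For $W$ we take $U$ or $U^{-1}$, where $U$ shrinks a single direction, one that is spread evenly over the basis. Let $k\ge2$ and
\[
\eta=k^{-1/2}(1,\dots,1)^T,\qquad P=\eta\eta^*,\qquad U=(1-P)+k^{-1/2}P,\qquad U^{-1}=(1-P)+k^{1/2}P .
\]
All entries of $P$ are $1/k$, so $\|Pe_i\|^2=1/k$, and
\begin{equation}\label{eq:U}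
\|U\|=1,\qquad \|U^{-1}\|=\sqrt k,\qquad \|Ue_i\|\le1,\qquad \|U^{-1}e_i\|^2=\bigl(1-\tfrac1k\bigr)+k\cdot\tfrac1k\le2 .
\end{equation}
The norm of $U^{-1}$ is large, but no basis vector notices this.

\medskip
\noindent\textbf{The case $k=4$ by hand.} Here $U=1-\frac12P$ and $U^{-1}=1+P$. The vector $U^{-1}e_1=\frac14(5,1,1,1)^T$ has squared norm $\frac{28}{16}=\frac74$, and likewise for the other $e_i$. So the coefficients in \eqref{eq:phi} with $W=U$ are at most $\frac74\|z\|$ in absolute value, and since $\|U\|=1$ we get $\|\Phi_U(z)\|\le\frac74\|z\|$. Now apply $\Phi_U$ to the rank-one projection $P$. The matrix $U^{-1}PU^{-1}=4P$ is the all-ones matrix, its diagonal part is the identity, and so $\Phi_U(P)=U^2=1-\frac34P$. This matrix has eigenvalues $1,1,1,\frac14$ and trace norm $\frac{13}4$, whereas $\|P\|_1=1$. Thus $\Phi_U$ is bounded by $\frac74$ in the operator norm but not by anything below $\frac{13}4$ in the trace norm. (For $k=2$ both numbers are $\frac32$.) In general the first number stays below $2$ while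 the second grows like $k$.

\begin{lemma}\label{lem:skew}
Let $k\ge2$ and $z\in M_k$.
\begin{enumerate}
\item[\textup{(A)}] $\|\Phi_U(z)\|\le2\|z\|$, while $\Phi_U(P)=U^2$ with $\|P\|_1=1$ and $\|U^2\|_1=k-1+\frac1k$.
\item[\textup{(B)}] $\|\Phi_{U^{-1}}(z)\|_1\le2\|z\|_1$, while $\Phi_{U^{-1}}\bigl(\frac k{k-1}(1-P)\bigr)=U^{-2}$ with $\bigl\|\frac k{k-1}(1-P)\bigr\|=\frac k{k-1}$ and $\|U^{-2}\|=k$.
\end{enumerate}
\end{lemma}

\begin{proof}
(A) By \eqref{eq:U} the diagonal matrix $q=\Delta(U^{-1}zU^{-1})$ has diagonal entries with $|q_i|=|\langle zU^{-1}e_i,U^{-1}e_i\rangle|\le2\|z\|$, so $\|UqU\|\le\|q\|\le2\|z\|$. Since $U^{-1}PU^{-1}=kP$ has all diagonal entries $1$, $\Phi_U(P)=U^2=(1-P)+\frac1kP$, and this positive matrix has trace $k-1+\frac1k$.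

(B) Let $q_i$ be the diagonal entries of $UzU$. For any matrix $y$ one has $\sum_i|y_{ii}|=\mathrm{tr}(yu)\le\|y\|_1$ for a suitable unimodular diagonal matrix $u$. So $\sum_i|q_i|\le\|UzU\|_1\le\|z\|_1$, and \eqref{eq:phi} with $W=U^{-1}$ gives $\|\Phi_{U^{-1}}(z)\|_1\le\sum_i|q_i|\,\|U^{-1}e_i\|^2\le2\|z\|_1$. Next, $U(1-P)U=1-P$ has diagonal entries $1-\frac1k=\frac{k-1}k$, so $\frac k{k-1}(1-P)$ is sent to $U^{-1}\cdot1\cdot U^{-1}=U^{-2}=(1-P)+kP$, which has norm $k$.
\end{proof}

\section{From diagonal parts to commutators}\label{sec:blocks}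

\begin{proposition}\label{prop:blocks}
Let $k\ge2$ and $c_k=2\sqrt{2k}+3$. There are $a,b\in \mathrm B(\mathbb C^k\oplus\mathbb C^k)$, with $b^2=0$ and $b$ a polynomial in $a$, such that
\begin{enumerate}
\item[\textup{(A)}] $\|d_b(x)\|_\infty\le c_k\|d_a(x)\|_\infty$ for all $x$, and some $x$ has $\|d_b(x)\|_1\ge(k-1)\|d_a(x)\|_1\ne0$.
\end{enumerate}
There are also such $a,b$ satisfying instead
\begin{enumerate}
\item[\textup{(B)}] $\|d_b(x)\|_1\le c_k\|d_a(x)\|_1$ for all $x$, and some $x$ has $\|d_b(x)\|_\infty=(k-1)\|d_a(x)\|_\infty\ne0$.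
\end{enumerate}
\end{proposition}

What matters is that the good constant is of order $\sqrt k$ and the bad one at least of order $k$. The proof occupies the rest of this section.

\subsection{How a projection arises from two commutators}
Suppose that $L$ is a diagonalizable matrix, that $b$ commutes with $L$, and that $a=RL+b$ with a very large number $R$. Let $C$ be the projection onto $\{L\}'$ that erases the blocks of $x$ between different eigenspaces of $L$. It kills $d_L(x)$ and commutes with $d_b$, so $C(d_a(x))=d_b(Cx)$. If $d_a(x)=R\,d_L(x)+d_b(x)$ has moderate size, then $x$ must nearly commute with $L$, that is, $x-Cx$ is small, and so $C(d_a(x))\approx d_b(x)$. For large $R$, comparing $d_b(x)$ with $d_a(x)$ therefore means estimating $C$ on the range of $d_a$.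

If $L$ has simple eigenvalues, then $\{L\}'$ is commutative and contains $b$, so $d_b(Cx)=0$ and nothing is gained. We therefore give each eigenvalue multiplicity two and let $b$ be nilpotent on each eigenspace. We make the eigenspaces skew in such a way that, in the lower left corner of a $2\times2$ block matrix, $C$ acts as the map $\Phi_W$ of Section~\ref{sec:skew}.

\subsection{The pair}
Put $W=U$ and $p=\infty$ in case (A), and $W=U^{-1}$ and $p=1$ in case (B). Let $\Lambda=\mathrm{diag}(1,2,\dots,k)$. In $2\times2$ block notation let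
\[
V=\begin{pmatrix}W^{-1}&0\\0&W\end{pmatrix},\qquad
L=V\begin{pmatrix}\Lambda&0\\0&\Lambda\end{pmatrix}V^{-1},\qquad
b=V\begin{pmatrix}0&0\\1&0\end{pmatrix}V^{-1}=\begin{pmatrix}0&0\\W^2&0\end{pmatrix},\qquad
a=RL+b,
\]
with $R>0$ to be chosen below. Then $b^2=0$ and $Lb=bL$. To see that $b$ is a polynomial in $a$, take a polynomial $s$ with $s(Ri)=0$ and $s'(Ri)=1$ for $i=1,\dots,k$ (Hermite interpolation). Since $b$ commutes with $RL$ and $b^2=0$, Taylor's formula gives $s(a)=s(RL)+s'(RL)b$. As $RL$ is diagonalizable with eigenvalues $R,2R,\dots,kR$, we have $s(RL)=0$ and $s'(RL)=1$, so $s(a)=b$.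

For $x\in M_{2k}$ write $\tilde x=V^{-1}xV$. The blocks are
\begin{equation}\label{eq:tilde}
\tilde x_{11}=Wx_{11}W^{-1},\quad \tilde x_{12}=Wx_{12}W,\quad \tilde x_{21}=W^{-1}x_{21}W^{-1},\quad \tilde x_{22}=W^{-1}x_{22}W .
\end{equation}
In this picture both derivations are explicit: $d_L$ multiplies the $(i,j)$ entry of each of the four $k\times k$ blocks of $\tilde x$ by $i-j$, and
\begin{equation}\label{eq:db}
\widetilde{d_b(x)}=\begin{pmatrix}0&0\\1&0\end{pmatrix}\tilde x-\tilde x\begin{pmatrix}0&0\\1&0\end{pmatrix}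
=\begin{pmatrix}-\tilde x_{12}&0\\ \tilde x_{11}-\tilde x_{22}&\tilde x_{12}\end{pmatrix}.
\end{equation}
Let $C$ be the projection on $M_{2k}$ that applies $\Delta$ to each of the four blocks of $\tilde x$. By the two descriptions, $d_LC=Cd_L=0$ and $Cd_b=d_bC$. The space $Y=\mathrm{ran}(1-C)$ consists of the $x$ for which the four blocks of $\tilde x$ have zero diagonal; $d_L$ maps it bijectively onto itself.

\subsection{Reduction to an estimate of the projection}
Let $\gamma>0$ bound $\|(d_L|_Y)^{-1}\|$ and let $\theta\ge1$ bound $\|1-C\|$, both with respect to $\|\cdot\|_p$. These numbers do not depend on $R$, so we may choose $R\ge4\gamma\theta\|b\|$. For $y\in Y$,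
\[
\|d_a(y)\|_p\ge R\|d_L(y)\|_p-\|d_b(y)\|_p\ge\Bigl(\frac R\gamma-2\|b\|\Bigr)\|y\|_p\ge\frac R{2\gamma}\|y\|_p .
\]
Let $x$ be arbitrary, $z=d_a(x)$ and $y=(1-C)x\in Y$. Since $C$ commutes with $d_a=Rd_L+d_b$ and $d_LC=0$,
\[
C(z)=d_a(Cx)=d_b(Cx),\qquad (1-C)z=d_a(y).
\]
Hence $d_b(x)=d_b(Cx)+d_b(y)=C(z)+d_b(y)$, and
\[
\|d_b(y)\|_p\le2\|b\|\,\|y\|_p\le2\|b\|\,\frac{2\gamma}R\,\|(1-C)z\|_p\le2\|b\|\,\frac{2\gamma}R\,\theta\,\|z\|_p\le\|z\|_p .
\]
So
\begin{equation}\label{eq:reduction}
\|d_b(x)\|_p\le\|C(z)\|_p+\|z\|_p,\qquad z=d_a(x).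
\end{equation}

\subsection{The upper estimates}
Since $C(z)=d_b(Cx)$, formula \eqref{eq:db} applied to $Cx$ shows that $\widetilde{C(z)}$ has the form $\begin{pmatrix}-r&0\\q&r\end{pmatrix}$ with diagonal matrices $q,r$. By the definition of $C$ we have $q=\Delta(\tilde z_{21})$ and $r=\Delta(\tilde z_{22})$. Returning from $\widetilde{C(z)}$ to $C(z)$,
\begin{equation}\label{eq:Cz}
C(z)=\begin{pmatrix}-W^{-1}rW&0\\ \Phi_W(z_{21})&WrW^{-1}\end{pmatrix},\qquad r_i=\langle z_{22}We_i,W^{-1}e_i\rangle ,
\end{equation}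
where $r_1,\dots,r_k$ are the diagonal entries of $r$.
The vanishing of the upper right corner is crucial. On a general matrix, $C$ acts in that corner as $\Phi_{W^{-1}}$ by \eqref{eq:tilde}, and in the norm $\|\cdot\|_p$ this map has norm at least $k-1$ by Lemma~\ref{lem:skew}. That would spoil the estimate; but $C(z)$ lies in the range of $d_b$, all of whose elements vanish in this corner. The lower left corner is harmless: $\|\Phi_W(z_{21})\|_p\le2\|z_{21}\|_p\le2\|z\|_p$ in both cases, by Lemma~\ref{lem:skew}. It remains to estimate the two diagonal blocks.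

\emph{Case \textup{(A)}: $W=U$, $p=\infty$.} By \eqref{eq:U}, $|r_i|\le\|Ue_i\|\,\|U^{-1}e_i\|\,\|z\|\le\sqrt2\,\|z\|$, so $\|UrU^{-1}\|$ and $\|U^{-1}rU\|$ are at most $\sqrt k\,\|r\|\le\sqrt{2k}\,\|z\|$. The block-diagonal part of $C(z)$ has the larger of these norms as its norm, so $\|C(z)\|\le(\sqrt{2k}+2)\|z\|$. By \eqref{eq:reduction}, $\|d_b(x)\|\le(\sqrt{2k}+3)\|z\|\le c_k\|d_a(x)\|$.

\emph{Case \textup{(B)}: $W=U^{-1}$, $p=1$.} Here $r=\Delta(Uz_{22}U^{-1})$, so, as in the proof of Lemma~\ref{lem:skew}(B), $\sum_i|r_i|\le\|Uz_{22}U^{-1}\|_1\le\sqrt k\,\|z\|_1$. Since $WrW^{-1}=\sum_ir_i(We_i)(W^{-1}e_i)^*$ and $W^{-1}rW=\sum_ir_i(W^{-1}e_i)(We_i)^*$, both have trace norm at most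
\[
\sum_i|r_i|\,\|U^{-1}e_i\|\,\|Ue_i\|\le\sqrt2\sum_i|r_i|\le\sqrt{2k}\,\|z\|_1 .
\]
Adding the contributions of the three nonzero blocks, $\|C(z)\|_1\le(2\sqrt{2k}+2)\|z\|_1$, and \eqref{eq:reduction} gives $\|d_b(x)\|_1\le c_k\|d_a(x)\|_1$.

\subsection{The lower estimates}
We now realize the test matrices of Lemma~\ref{lem:skew} as commutators. Let $Z=P$ in case (A) and $Z=\frac k{k-1}(1-P)$ in case (B). By Lemma~\ref{lem:skew}, $\Phi_W(Z)=W^2$, that is, all diagonal entries of $W^{-1}ZW^{-1}$ are $1$. Put
\[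
E=\begin{pmatrix}0&0\\Z&0\end{pmatrix},\qquad e=\begin{pmatrix}1&0\\0&0\end{pmatrix}.
\]
We seek $x$ with $d_a(x)=E$ and $d_b(x)=b$. The matrix $e$ satisfies $d_L(e)=0$, since $L$ is block diagonal, and $d_b(e)=be-eb=b$. So $d_a(e)=b$, and we have to add to $e$ a term that contributes $E-b$ to $d_a(x)$ and nothing to $d_b(x)$. The only nonzero block of $\tilde E-\tilde b$ is the lower left one, $W^{-1}ZW^{-1}-1$, and it has zero diagonal. Hence $E-b\in Y$ and $E-b=d_L(y_0)$ for some $y_0\in Y$. Since $(d_L|_Y)^{-1}$ divides the off-diagonal entries of each block of $\widetilde{E-b}$ by nonzero numbers, only the lower left block of $\tilde y_0$ can be nonzero, and the same holds for $y_0$ because $V$ is block diagonal. So $by_0=y_0b=0$. For $x=e+R^{-1}y_0$ we get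
\[
d_a(x)=d_b(e)+d_L(y_0)+R^{-1}d_b(y_0)=b+(E-b)=E,\qquad d_b(x)=b .
\]
The norms of $E$ and $b$ are those of $Z$ and $W^2$, which are given in Lemma~\ref{lem:skew}. In case (A), $\|d_a(x)\|_1=1$ and $\|d_b(x)\|_1=k-1+\frac1k\ge k-1$. In case (B), $\|d_a(x)\|_\infty=\frac k{k-1}$ and $\|d_b(x)\|_\infty=k$. This proves Proposition~\ref{prop:blocks}. \qed

\section{Gluing the blocks}\label{sec:gluing}

We want to form direct sums of the pairs just constructed. The difficulty lies in the cross terms: if $x$ maps one block to another, $d_a(x)$ can be small when the parts of $a$ on the two blocks have nearby spectra, and $d_b(x)$ need not be. The remedy is that $(a_n,b_n)$ may be replaced by $(\mu+\varepsilon a_n,\varepsilon b_n)$ for any scalars $\mu$ and $\varepsilon>0$: this multiplies both derivations by $\varepsilon$. So we can center the blocks of $a$ at well separated points $\mu$ and make $\varepsilon a_n$ and $\varepsilon b_n$ small compared with the separation.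

\begin{lemma}\label{lem:gluing}
Let $p\in\{1,\infty\}$. For $n\ge1$ let $a_n,b_n\in \mathrm B(H_n)$ satisfy $\|d_{b_n}(x)\|_p\le\|d_{a_n}(x)\|_p$ for all $x\in \mathrm B_p(H_n)$. Let $H_\infty$ be any Hilbert space (possibly $0$), and choose $\varepsilon_n>0$ with $\varepsilon_n(\|a_n\|+\|b_n\|)\le8^{-n}$. On $H=\bigoplus_{n\ge1}H_n\oplus H_\infty$ put
\[
a=\bigoplus_n(4^{-n}+\varepsilon_na_n)\oplus0,\qquad b=\bigoplus_n\varepsilon_nb_n\oplus0 .
\]
Then $\|d_b(x)\|_p\le13\,\|d_a(x)\|_p$ for all $x\in \mathrm B_p(H)$.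
\end{lemma}

\begin{proof}
Let $Q_n$ be the projection onto $H_n$ and $Q_{>n}=1-Q_1-\dots-Q_n$; all of these commute with $a$ and $b$. Note that
\begin{equation}\label{eq:tails}
\|aQ_{>n}\|\le4^{-n-1}+8^{-n-1}\le\tfrac5{16}4^{-n},\qquad \|bQ_{>n}\|\le8^{-n-1}.
\end{equation}
Fix $x\in \mathrm B_p(H)$ and let $z=d_a(x)$.

\emph{Off-diagonal pieces.} Put $w=Q_nxQ_{>n}$. Then $Q_nzQ_{>n}=(4^{-n}+\varepsilon_na_n)w-w\,aQ_{>n}$. Here
\[
\|(4^{-n}+\varepsilon_na_n)w\|_p\ge(4^{-n}-8^{-n})\|w\|_p\ge\tfrac12\,4^{-n}\|w\|_p .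
\]
With \eqref{eq:tails} this gives $\|z\|_p\ge\|Q_nzQ_{>n}\|_p\ge\frac3{16}4^{-n}\|w\|_p$, that is, $\|w\|_p\le\frac{16}3\,4^n\|z\|_p$. Since $Q_nd_b(x)Q_{>n}=\varepsilon_nb_nw-w\,bQ_{>n}$,
\[
\|Q_nd_b(x)Q_{>n}\|_p\le(8^{-n}+8^{-n-1})\|w\|_p\le\tfrac98\cdot\tfrac{16}3\cdot2^{-n}\|z\|_p=6\cdot2^{-n}\|z\|_p .
\]
For $w'=Q_{>n}xQ_n$ we have $Q_{>n}zQ_n=aQ_{>n}w'-w'(4^{-n}+\varepsilon_na_n)$ and $Q_{>n}d_b(x)Q_n=bQ_{>n}w'-w'\varepsilon_nb_n$, and the same estimates give $\|Q_{>n}d_b(x)Q_n\|_p\le6\cdot2^{-n}\|z\|_p$.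

\emph{Diagonal pieces.} On $H_n$ the scalar $4^{-n}$ drops out of the commutator, so $Q_nzQ_n=\varepsilon_nd_{a_n}(Q_nxQ_n)$ and $Q_nd_b(x)Q_n=\varepsilon_nd_{b_n}(Q_nxQ_n)$. By hypothesis the $p$-norm of the second is at most that of the first. By the formula for norms of block-diagonal operators, for each $m$,
\[
\Bigl\|\sum_{n\le m}Q_nd_b(x)Q_n\Bigr\|_p\le\Bigl\|\sum_{n\le m}Q_nzQ_n\Bigr\|_p\le\|z\|_p .
\]

\emph{Sum.} For every $m$,
\[
d_b(x)=\sum_{n\le m}Q_nd_b(x)Q_n+\sum_{n\le m}\bigl(Q_nd_b(x)Q_{>n}+Q_{>n}d_b(x)Q_n\bigr)+Q_{>m}d_b(x)Q_{>m},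
\]
and the last term has $p$-norm at most $2\|bQ_{>m}\|\,\|x\|_p\le2\cdot8^{-m-1}\|x\|_p$. Therefore
\[
\|d_b(x)\|_p\le\Bigl(1+2\sum_{n\ge1}6\cdot2^{-n}\Bigr)\|z\|_p+2\cdot8^{-m-1}\|x\|_p=13\,\|z\|_p+2\cdot8^{-m-1}\|x\|_p ,
\]
and the claim follows as $m\to\infty$.
\end{proof}

\section{The counterexamples}\label{sec:proofs}

\begin{proof}[Proof of Theorems \ref{thm:main} and \ref{thm:converse}]
Let $k_n=n+1$ and $H_n=\mathbb C^{2k_n}$. Any infinite-dimensional $H$ can be written as $\bigoplus_{n\ge1}H_n\oplus H_\infty$. Let $(a_n,b_n^0)$ be the pair of Proposition~\ref{prop:blocks} for $k=k_n$, of type (A) for Theorem~\ref{thm:main} and of type (B) for Theorem~\ref{thm:converse}, and put $b_n=b_n^0/c_{k_n}$. Then Lemma~\ref{lem:gluing} applies, with $p=\infty$ for type (A) and $p=1$ for type (B); fix $\varepsilon_n$ as required there and let $a,b\in \mathrm B(H)$ be the resulting operators. Let $x_n\in \mathrm B(H_n)$ be the element with the large ratio in Proposition~\ref{prop:blocks}, regarded as a finite-rank operator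 on $H$. Then $d_a(x_n)=\varepsilon_nd_{a_n}(x_n)$ and $d_b(x_n)=\varepsilon_nd_{b_n}(x_n)$.

\emph{Theorem \ref{thm:main}.} Lemma~\ref{lem:gluing} gives $\|d_b(x)\|\le13\|d_a(x)\|$ for all $x\in \mathrm B(H)$, which is (N). But
\[
\frac{\|d_b(x_n)\|_1}{\|d_a(x_n)\|_1}\ge\frac{k_n-1}{c_{k_n}}=\frac{k_n-1}{2\sqrt{2k_n}+3}\longrightarrow\infty ,
\]
so (I) fails by Lemma~\ref{lem:duality}.

\emph{Theorem \ref{thm:converse}.} Lemma~\ref{lem:gluing} gives $\|d_b(t)\|_1\le13\|d_a(t)\|_1$ for all $t\in \mathrm T(H)$, so (I) holds by Lemma~\ref{lem:duality}. But $\|d_b(x_n)\|_\infty/\|d_a(x_n)\|_\infty=(k_n-1)/c_{k_n}\to\infty$, so (N) fails for every~$\kappa$.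

\emph{Extra properties.} Since $b_n^2=0$ for all $n$, $b^2=0$. The operators are trace class because $\dim H_n=2(n+1)$ and $\sum_n2(n+1)(4^{-n}+8^{-n})<\infty$.

It remains to approximate $b$ by polynomials in $a$. Let $A_n=4^{-n}+\varepsilon_na_n$ be the $n$-th block of $a$. We first show that each $Q_n$ is a norm limit of polynomials in $a$. Decompose $a=A_1\oplus\dots\oplus A_n\oplus A_{>n}$, where $A_{>n}$ is the restriction of $a$ to $Q_{>n}H$. The spectrum of $A_j$ lies in the closed disc $D_j$ with center $4^{-j}$ and radius $8^{-j}$. By \eqref{eq:tails} the spectrum of $A_{>n}$ lies in the closed disc $D'$ with center $0$ and radius $4^{-n-1}+8^{-n-1}$. Since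
\[
4^{-j-1}+8^{-j-1}\le\tfrac5{16}4^{-j}<\tfrac12\,4^{-j}\le4^{-j}-8^{-j}\qquad(j\ge1),
\]
the discs $D_1,\dots,D_n,D'$, all centered on the real axis, are pairwise disjoint. They remain so if all radii are increased slightly; let $K$ be the union of the enlarged closed discs. The function $f$ that equals $1$ near the enlarged disc around $D_n$ and $0$ near the other enlarged discs is holomorphic near $K$, and $\mathbb C\setminus K$ is connected. By Runge's theorem there are polynomials $f_m\to f$ uniformly on $K$. As $K$ is a neighborhood of the spectrum of $a$, the holomorphic functional calculus gives $f_m(a)\to f(a)$ in norm. It respects direct sums, so $f(a)=f(A_1)\oplus\dots\oplus f(A_n)\oplus f(A_{>n})=Q_n$.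

Now $b_n$ is a polynomial in $a_n$, so $\varepsilon_nb_n=g_n(A_n)$ for a polynomial $g_n$. Hence $\varepsilon_nb_n$, extended by $0$, equals $g_n(a)Q_n$ and lies in the norm-closed algebra generated by $a$ and $1$. So does $b=\lim_m\sum_{n\le m}\varepsilon_nb_n$; the limit exists in norm because the tails have norm at most $8^{-m-1}$.
\end{proof}

The restrictions of $a$ and $b$ to the finite-dimensional spaces $H_1\oplus\dots\oplus H_m$ satisfy both (N) and (I), by Corollary~\ref{cor:dichotomy}. In Theorem~\ref{thm:main} they satisfy the operator norm inequality with the constant $13$ for every $m$, and only the constants in the trace norm inequality diverge as $m\to\infty$; in Theorem~\ref{thm:converse} the roles of the two norms are exchanged.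

\section{When domination does imply inclusion}\label{sec:positive}

To pass from (N) to a trace norm inequality, one can dualize (N): this puts $d_b(t)$ into the range of $d_a$ on $\mathrm T(H)$, with control of a preimage. Applied to $d_a(t)$ in place of $t$, it gives the desired inequality up to an error in $\{a\}'\cap \mathrm T(H)$. The operator norm of this error is controlled by $\|d_a(t)\|_1$, and the hypothesis of Theorem~\ref{thm:positive} serves to control its trace norm as well.

\begin{proof}[Proof of Theorem \ref{thm:positive}]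
Taking $x=a$ in (N) gives $d_b(a)=0$, so $a$ and $b$ commute and $d_ad_b=d_bd_a$.

\emph{Claim.} For every $t\in \mathrm T(H)$ there is $s\in \mathrm T(H)$ with $d_b(t)=d_a(s)$ and $\|s\|_1\le\kappa\|t\|_1$. Indeed, by (N) the functional $d_a(x)\mapsto\mathrm{tr}(d_b(x)t)$ on the subspace $d_a(\mathrm K(H))$ of $\mathrm K(H)$ is well defined, with norm at most $\kappa\|t\|_1$. Extend it to $\mathrm K(H)$ by the Hahn--Banach theorem; since $\mathrm K(H)^*=\mathrm T(H)$, this yields $s\in \mathrm T(H)$ with $\|s\|_1\le\kappa\|t\|_1$ and $\mathrm{tr}(d_b(x)t)=\mathrm{tr}(d_a(x)s)$ for all $x\in \mathrm K(H)$. By \eqref{eq:skewadjoint}, $\mathrm{tr}(x\,d_b(t))=\mathrm{tr}(x\,d_a(s))$ for all $x\in \mathrm K(H)$, so $d_b(t)=d_a(s)$.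

Now let $t\in \mathrm T(H)$ and apply the claim to $d_a(t)$. This gives $s'\in \mathrm T(H)$ with
\[
d_a(d_b(t))=d_b(d_a(t))=d_a(s'),\qquad \|s'\|_1\le\kappa\|d_a(t)\|_1 .
\]
Hence $c=d_b(t)-s'$ lies in $\{a\}'\cap \mathrm T(H)$. Using (N) for $x=t$,
\[
\|c\|\le\|d_b(t)\|+\|s'\|\le\kappa\|d_a(t)\|+\kappa\|d_a(t)\|_1\le2\kappa\|d_a(t)\|_1 .
\]
Since $\|c\|_1\le M\|c\|$,
\[
\|d_b(t)\|_1\le\|s'\|_1+\|c\|_1\le(1+2M)\kappa\,\|d_a(t)\|_1 ,
\]
and (I) follows from Lemma~\ref{lem:duality}. If $\dim(\{a\}'\cap \mathrm T(H))<\infty$, a suitable $M$ exists because all norms on a finite-dimensional space are equivalent.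
\end{proof}

\begin{proof}[Proof of Corollary \ref{cor:dichotomy}]
If $\dim H<\infty$, then $\|\cdot\|_1$ and $\|\cdot\|$ are equivalent on $\mathrm B(H)=\mathrm T(H)$, so (N) and (I) are equivalent by Lemma~\ref{lem:duality}. If $\dim H=\infty$, both implications fail by Theorems~\ref{thm:main} and~\ref{thm:converse}.
\end{proof}

\begin{remark}
By Theorem~\ref{thm:positive}, every pair satisfying (N) but not (I) has an infinite-dimensional space $\{a\}'\cap \mathrm T(H)$ on which the two norms are not equivalent. In our example this space contains the projections $Q_1+\dots+Q_m$, with operator norm $1$ and trace norm tending to infinity.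
\end{remark}

\section{Amplifications do not help}\label{sec:complete}

One may hope that (N) becomes sufficient if it is required with the same constant for all amplifications $a\otimes1$, $b\otimes1$. It does not. The reason is that the upper estimates of Section~\ref{sec:blocks} in case (A) remain valid, with the same constants, for matrices with operator entries.

\begin{proposition}
On every infinite-dimensional $H$ the operators $a,b$ in Theorem~\ref{thm:main}, with all properties stated there, can be chosen such that for every Hilbert space $G$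
\[
\|d_{b\otimes1}(x)\|\le13\,\|d_{a\otimes1}(x)\|\qquad\text{for all }x\in \mathrm B(H\otimes G).
\]
\end{proposition}

\begin{proof}
We may assume $G\ne0$. We first repeat case (A) of Section~\ref{sec:blocks} with entries in $\mathrm B(G)$. Every $x\in \mathrm B(\mathbb C^{2k}\otimes G)$ is of the form $x=\sum_{i,j}e_{ij}\otimes x_{ij}$ with $x_{ij}\in \mathrm B(G)$ and $\|x_{ij}\|\le\|x\|$, where $e_{ij}$ are the matrix units of $M_{2k}$. A linear map $\Phi$ on $M_{2k}$ is amplified to $\Phi^G(x)=\sum_{i,j}\Phi(e_{ij})\otimes x_{ij}$. Amplification respects sums and compositions, turns $d_a$ into $d_{a\otimes1}$, and satisfies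
\[
\|\Phi^G(x)\|\le\Bigl(\sum_{i,j}\|\Phi(e_{ij})\|\Bigr)\|x\|,
\]
with a constant independent of $G$. Hence there are $\gamma>0$ and $\theta\ge1$ that bound, for all $G$ simultaneously, the amplifications of $(d_L|_Y)^{-1}(1-C)$ and of $1-C$. Choose $R\ge4\gamma\theta\|b\|$ with these values. If $y$ is in the range of $(1-C)^G$, then applying the amplification of $(d_L|_Y)^{-1}(1-C)$ to $d_{L\otimes1}(y)$ returns $y$, so $\|y\|\le\gamma\|d_{L\otimes1}(y)\|$. With this, the proof of \eqref{eq:reduction} applies to the amplified maps and gives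
\[
\|d_{b\otimes1}(x)\|\le\|C^G(z)\|+\|z\|,\qquad z=d_{a\otimes1}(x).
\]
Write $\tilde x=(V\otimes1)^{-1}x(V\otimes1)$. As before, $\widetilde{C^G(z)}$ has the form $\begin{pmatrix}-r&0\\q&r\end{pmatrix}$, now with block-diagonal $q,r\in \mathrm B(\mathbb C^k\otimes G)$ whose diagonal blocks are $q_i,r_i\in \mathrm B(G)$, $i=1,\dots,k$. For $f\in\mathbb C^k$ regard $f\otimes1$ as the operator $g\mapsto f\otimes g$ from $G$ to $\mathbb C^k\otimes G$, of norm $\|f\|$. Then
\[
q_i=(U^{-1}e_i\otimes1)^*z_{21}(U^{-1}e_i\otimes1),\qquad r_i=(U^{-1}e_i\otimes1)^*z_{22}(Ue_i\otimes1),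
\]
so $\|q_i\|\le2\|z\|$ and $\|r_i\|\le\sqrt2\,\|z\|$ by \eqref{eq:U}. Since $\|q\|=\max_i\|q_i\|$ and $\|r\|=\max_i\|r_i\|$, the lower left block of $C^G(z)$ has norm at most $2\|z\|$ and the diagonal blocks have norm at most $\sqrt{2k}\,\|z\|$. It follows that $\|d_{b\otimes1}(x)\|\le c_k\|d_{a\otimes1}(x)\|$ for all $G$. The other statements in case (A) of Proposition~\ref{prop:blocks} hold for every $R>0$, hence for the present one.

Now construct $a,b$ as in Section~\ref{sec:proofs} from these pairs. For a given $G$, apply Lemma~\ref{lem:gluing} with $p=\infty$ to the spaces $H_n\otimes G$ and $H_\infty\otimes G$, the operators $a_n\otimes1$ and $b_n\otimes1$, and the same $\varepsilon_n$. The operators it produces on $H\otimes G$ are $a\otimes1$ and $b\otimes1$, and it gives the constant $13$.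
\end{proof}

\begin{thebibliography}{1}
\bibitem{Magajna} Bojan Magajna, \emph{Bicommutants and ranges of derivations}, arXiv:1208.3941 (2012).
\end{thebibliography}
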